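# Forms on the leaf space of a singular foliation

## 1. Every basic form comes from the leaf space

Let $N$ be a smooth manifold, $\mathcal F$ a singular foliation of $N$ in the sense of Stefan and Sussmann, and $\pi:N\to N/\mathcal F$ the quotient map onto the leaf space.

**Theorem 1.** For every manifold $N$ and every singular foliation $\mathcal F$ of $N$, every $\mathcal F$-basic differential form on $N$ is $\pi^*\omega$ for a unique diffeological form $\omega$ on $N/\mathcal F$. Hence
$$\pi^*:\Omega^\bullet(N/\mathcal F)\longrightarrow \Omega^\bullet_b(N,\mathcal F)$$
is an isomorphism of complexes.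

There are two ways to say "differential form on the space of leaves". One is to stay on $N$ and take the forms that do not see the leaf directions; these are the basic forms. The other is to treat $N/\mathcal F$, however bad it is as a topological space, as a space with its own smooth structure (a diffeology), and to use the forms that this structure provides. A form of the second kind pulls back to one of the first kind. The theorem says that nothing is lost in either direction, with no hypothesis on the foliation: leaves may be dense, and their dimension may jump. Whether this is so is a question from David Miyamoto, "Singular foliations through diffeology", arXiv:2303.07494 (2023).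

Sections 2 to 8 explain the statement and prove it. Sections 9 to 12 push the same argument further: a description of pairs of lifts, a version with countably many extra symmetries, Lie groupoids, and orbits of arbitrary families of vector fields.

Manifolds are Hausdorff and second countable, and $n=\dim N$. If $N$ is only paracompact, one applies the result to each connected component: leaves are connected, so each lies in one component.

## 2. Leaves, basic forms, and plots

**Definition (singular foliation).** A singular foliation $\mathcal F$ of $N$ is a partition of $N$ into connected immersed submanifolds, called leaves, possibly of varying dimension, such that for every $x\in N$ and every $v\in T_xL_x$, where $L_x$ is the leaf through $x$, there is a smooth vector field $X$ on $N$ tangent to $\mathcal F$ with $X_x=v$. Tangent to $\mathcal F$ means $X_y\in T_yL_y$ for all $y$.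

We give $L_x$ its own manifold structure, for which $L_x\to N$ is an injective immersion. A vector field defined on an open set $O\subset N$ only is called a local vector field; it is tangent to $\mathcal F$ if $X_y\in T_yL_y$ for all $y\in O$. We write $N_d=\{x\in N:\dim L_x=d\}$.

Our running example is the *circle foliation* of $\mathbb R^2$: its leaves are the circles centered at $0$, and the origin. The rotation field $R=x\partial_y-y\partial_x$ spans the tangent space of every leaf, so the definition is satisfied. Here $N_0=\{0\}$ and $N_1=\mathbb R^2\setminus\{0\}$.

In this example we can list all tangent fields. If $Y=Y^1\partial_x+Y^2\partial_y$ is smooth and tangent to the circles, then $xY^1+yY^2=0$. On $\{x=0\}$ this gives $Y^2(0,y)=0$ for $y\ne0$, hence for all $y$ by continuity. By Hadamard's lemma $Y^2=xa$ with $a$ smooth. Then $x(Y^1+ya)=0$, so $Y^1=-ya$ where $x\neq 0$, hence everywhere by continuity. So $Y=aR$ with $a$ smooth on all of $\mathbb R^2$.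

**Definition (basic form).** A form $\alpha\in\Omega^\bullet(N)$ is $\mathcal F$-basic if $\iota_X\alpha=0$ and $\mathcal L_X\alpha=0$ for every vector field $X$ on $N$ tangent to $\mathcal F$. By Cartan's formula $\mathcal L_X=d\iota_X+\iota_Xd$, this is the same as $\iota_X\alpha=0$ and $\iota_Xd\alpha=0$ for all such $X$. The basic forms are a subcomplex $\Omega_b^\bullet(N,\mathcal F)$ of $\Omega^\bullet(N)$.

For the circle foliation, $x\,dx+y\,dy$ is basic. The form $dx$ is not, since $\iota_R\,dx=-y$.

**Definition (plots and diffeological forms).** A plot of $N/\mathcal F$ is a map $P:U\to N/\mathcal F$, with $U$ open in some $\mathbb R^m$, that locally lifts to smooth maps into $N$: every point of $U$ has an open neighborhood $V\subset U$ with a smooth $F:V\to N$ such that $\pi\circ F=P|_V$. A diffeological $k$-form $\omega$ assigns to each plot $P:U\to N/\mathcal F$ a form $\omega_P\in\Omega^k(U)$ such that $\omega_{P\circ\varphi}=\varphi^*\omega_P$ for every smooth map $\varphi:V\to U$ between open subsets of Euclidean spaces. The differential is $(d\omega)_P=d(\omega_P)$.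

For the circle foliation, $N/\mathcal F$ is the set $[0,\infty)$ of radii, and the plots are the maps that are locally of the form $|F|$ with $F$ a smooth map into $\mathbb R^2$. For instance $u\mapsto|u|$ is a plot on $\mathbb R$; it lifts to $u\mapsto(u,0)$. If $\mathcal F$ has only one leaf, $N/\mathcal F$ is a point. Each map $U\to\mathrm{pt}$ is then a plot that factors through $\mathbb R^0$, so all diffeological forms of degree $\ge1$ on a point are $0$.

The pullback $\pi^*\omega\in\Omega^k(N)$ is the form that satisfies $\psi^*(\pi^*\omega)=\omega_{\pi\circ\psi}$ for every inverse $\psi$ of a chart of $N$. The compatibility condition on $\omega$ makes these local prescriptions agree on overlaps.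

One fact about leaves is used throughout.

**Lemma 2.** Let $X$ be a local vector field tangent to $\mathcal F$. Every integral curve $c:J\to N$ of $X$ ($J$ an interval) lies in a single leaf $L$ and is smooth as a map into $L$. Consequently the local flow of $X$ restricts on each leaf $L$ to the local flow of $X|_L$, which is smooth for the manifold structure of $L$. The first assertion also holds for a smooth time-dependent field all of whose values are tangent to $\mathcal F$.

*Proof.* Let $L$ be a leaf. On the open subset $L\cap\mathrm{dom}\,X$ of $L$, the restriction $X|_L$ is a section of $TL\subset TN|_L$ that is smooth as a section of $TN|_L$; so it is a smooth vector field on $L\cap\mathrm{dom}\,X$. Let $s_0\in J$ and $L=L_{c(s_0)}$. The integral curve of $X|_L$ that is at $c(s_0)$ at time $s_0$ is, viewed in $N$, an integral curve of $X$. By uniqueness it coincides with $c$ near $s_0$. So $c^{-1}(L)$ is open in $J$ for every leaf $L$, and $c$ is smooth into $L$ there. The sets $c^{-1}(L)$ partition the connected $J$ into open sets, so only one is nonempty. Thus an integral curve of $X$ that starts in $L$ is an integral curve of $X|_L$ for as long as it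 exists, which is the statement about flows. With a time-dependent field the same words apply. $\square$

## 3. Descent means: two lifts of one plot give one pullback

This section turns the theorem into a statement about pairs of maps into $N$. It also proves the easy half of the theorem.

**Lemma 3.** Let $\omega\in\Omega^\bullet(N/\mathcal F)$.

(a) $f^*(\pi^*\omega)=\omega_{\pi\circ f}$ for every smooth $f:U\to N$, $U$ open in some $\mathbb R^m$. In particular, $f^*\pi^*\omega=g^*\pi^*\omega$ whenever $\pi\circ f=\pi\circ g$.

(b) $\pi^*$ is an injective chain map.

(c) $\pi^*\omega$ is $\mathcal F$-basic.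

*Proof.* (a) Locally $f=\psi\circ\varphi$ with $\psi$ an inverse chart and $\varphi$ smooth, so $f^*\pi^*\omega=\varphi^*\psi^*\pi^*\omega=\varphi^*\omega_{\pi\circ\psi}=\omega_{\pi\circ f}$.

(b) We have $\psi^*\pi^*d\omega=d\omega_{\pi\circ\psi}=\psi^*d\pi^*\omega$ for inverse charts $\psi$, so $\pi^*$ commutes with $d$. If a plot $P$ has the lift $F$ on $V$, then $\omega_P|_V=\omega_{\pi\circ F}=F^*\pi^*\omega$ by (a). So $\pi^*\omega$ determines $\omega$.

(c) Let $X$ be tangent to $\mathcal F$, let $\Theta(s,x)$ be its flow, defined on an open $D\subset\mathbb R\times N$ containing $\{0\}\times N$, and put $\alpha=\pi^*\omega$. Let $\kappa:O\to N$ be an inverse chart, and on the open set of those $(s,x)\in\mathbb R\times O$ with $(s,\kappa(x))\in D$ put $f(s,x)=\Theta(s,\kappa(x))$ and $g(s,x)=\kappa(x)$. By Lemma 2, $\pi f=\pi g$; by (a), $f^*\alpha=g^*\alpha$. Contract with $\partial_s$ at a point $(0,x)$ and evaluate on vectors tangent to $O$. The right side gives $0$ because $g$ does not depend on $s$. The left side gives $(\iota_X\alpha)_{\kappa(x)}$ evaluated on the images under $d\kappa$ of these vectors. Hence $\iota_X\alpha=0$. The same holds for $d\alpha=\pi^*d\omega$,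 so $\iota_Xd\alpha=0$ and $\mathcal L_X\alpha=0$. $\square$

**Lemma 4.** A form $\alpha\in\Omega^\bullet(N)$ is in the image of $\pi^*$ if and only if $f^*\alpha=g^*\alpha$ for all smooth $f,g:U\to N$ ($U$ open in a Euclidean space) with $\pi\circ f=\pi\circ g$.

*Proof.* "Only if" is Lemma 3(a). For "if", let $P:U\to N/\mathcal F$ be a plot. On each open $V\subset U$ on which $P$ has a smooth lift $F:V\to N$, put $\omega_P|_V=F^*\alpha$. If $F'$ is a lift on $V'$, then $F$ and $F'$ are two lifts of $P$ on $V\cap V'$, so by hypothesis $F^*\alpha=F'^*\alpha$ there. So $\omega_P$ is a well-defined form on $U$. If $\varphi:U'\to U$ is smooth, then $F\circ\varphi$ is a local lift of $P\circ\varphi$, so $\omega_{P\circ\varphi}=\varphi^*\omega_P$. Thus $\omega$ is a diffeological form. For an inverse chart $\psi$, the plot $\pi\circ\psi$ has the lift $\psi$, so $\omega_{\pi\circ\psi}=\psi^*\alpha$, that is, $\pi^*\omega=\alpha$. $\square$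

So Theorem 1 is equivalent to the following statement, which concerns only maps into $N$.

**Claim.** If $\alpha$ is $\mathcal F$-basic and $f,g:U\to N$ are smooth with $\pi\circ f=\pi\circ g$, then $f^*\alpha=g^*\alpha$.

The hypothesis is pointwise: for each $u$, the points $f(u)$ and $g(u)$ lie in one leaf. The conclusion involves the derivatives of $f$ and $g$.

## 4. Fibers, circles, and dense lines on the torus

**Fibers of a submersion.** Let $p:N\to B$ be a surjective submersion with connected fibers, and let the leaves be the fibers. In local coordinates in which $p$ is a projection one sees that a basic form is locally pulled back from $B$, and since the fibers are connected the local forms on $B$ fit together: $\alpha=p^*\beta$. If $\pi f=\pi g$ then $pf=pg$, so $f^*\alpha=(pf)^*\beta=(pg)^*\beta=g^*\alpha$. Two extreme cases are the foliation by points ($p=\mathrm{id}$) and a connected $N$ that is a single leaf ($B$ a point).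

**Circles.** Let $\alpha$ be basic for the circle foliation. In degree $0$ the Claim says only that $\alpha$ takes the same value at $f(u)$ and $g(u)$, which is clear because $\alpha$ is constant on circles. In degree $2$, write $\alpha=c\,dx\wedge dy$; then $\iota_R\alpha=0$ forces $c=0$ off the origin, so $\alpha=0$. In degree $1$, off the origin $\alpha=b(r)\,dr$: no $d\theta$ because $\iota_R\alpha=0$, and no dependence on $\theta$ because $\mathcal L_R\alpha=0$. Let $f,g:U\to\mathbb R^2$ be smooth with $|f|=|g|$. On the open set $\{f\ne0\}=\{g\neq0\}$,
$$f^*\alpha=b(|f|)\,d|f|=b(|g|)\,d|g|=g^*\alpha .$$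
On the interior of $\{f=0\}=\{g=0\}$ both maps are constant, and both pullbacks are $0$. These two open sets together are dense in $U$. The set where two smooth forms agree is closed, so $f^*\alpha=g^*\alpha$ on $U$.

We never studied the behavior of $f$ and $g$ at a boundary point of $\{f=0\}$. Equality of forms is a closed condition, so we only have to prove it on a dense set of *parameters* $u$.

**Dense lines on the torus.** Let $N=\mathbb R^2/\mathbb Z^2$ with the images of the lines of irrational slope $\theta$ as leaves. Put $\ell(x,y)=y-\theta x$. A basic $1$-form is $b\,(dy-\theta\,dx)$ with $b$ constant on leaves, hence constant since leaves are dense. Let $f,g$ be lifts of one plot. Locally they lift further to $\tilde f,\tilde g:U\to\mathbb R^2$ with $U$ connected. The points $f(u)$ and $g(u)$ lie in one leaf exactly when $\tilde g(u)-\tilde f(u)\in\mathbb Z^2+\mathbb R(1,\theta)$, that is, when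
$$\ell(\tilde g(u))-\ell(\tilde f(u))\in\mathbb Z+\theta\mathbb Z .$$
The left side is a continuous function on a connected set with values in a countable set. So it is constant, and $g^*\alpha=b\,d(\ell\circ\tilde g)=b\,d(\ell\circ\tilde f)=f^*\alpha$. (In degree $0$ basic functions are constants. A basic $2$-form vanishes since it is killed by a nonzero vector at each point of a surface.)

Here the leaf space has no useful topology. What saved us is that there are only *countably many* ways in which a leaf returns to a transversal.

## 5. Sliding one lift to the other along tangent flows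

The first general approach is to move $f$ to $g$ inside the leaves by flows.

**Lemma 5.** Let $\alpha$ be basic, $X$ a vector field on $N$ tangent to $\mathcal F$ with flow $\phi$, and let $f:V\to N$ and $\tau:V\to\mathbb R$ be smooth such that $g(v)=\phi_{\tau(v)}(f(v))$ is defined on $V$. Then $g^*\alpha=f^*\alpha$.

*Proof.* Let $\Theta(s,x)=\phi_s(x)$ on its open domain $D\subset\mathbb R\times N$, and let $\mathrm{pr}:D\to N$ be the projection. Since $d\Theta(\partial_s)=X\circ\Theta$ and $\iota_X\alpha=0$, we have $\iota_{\partial_s}\Theta^*\alpha=0$. On a slice of constant $s$, $\Theta^*\alpha$ restricts to $\phi_s^*\alpha$, which equals $\alpha$ because $\frac{d}{ds}\phi_s^*\alpha=\phi_s^*\mathcal L_X\alpha=0$. So $\Theta^*\alpha=\mathrm{pr}^*\alpha$. Since $g=\Theta\circ(\tau,f)$, we get $g^*\alpha=(\tau,f)^*\mathrm{pr}^*\alpha=f^*\alpha$. $\square$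

So the Claim would follow if, near every $u\in U$, one could write $g=\phi^{Y_m}_{\tau_m}\circ\cdots\circ\phi^{Y_1}_{\tau_1}\circ f$ with fields $Y_k$ tangent to $\mathcal F$ and smooth times $\tau_k$. One cannot. Take the circle foliation and
$$f(u)=(e^{-1/u^2},0),\qquad g(u)=(\operatorname{sgn}(u)\,e^{-1/u^2},0),\qquad f(0)=g(0)=0 .\tag{1}$$
Both are smooth on $\mathbb R$, and $|f|=|g|$. By Section 2, a tangent field is $Y=aR$ with $a$ smooth. Identify $\mathbb R^2$ with $\mathbb C$, so that $R_z=iz$. An integral curve satisfies $\dot z=i\,a(z)\,z$, so
$$\phi^Y_\tau(p)=e^{iA}p,\qquad A=\int_0^\tau a(\phi^Y_s(p))\,ds ,$$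
and $A$ is continuous in $(\tau,p)$, also at $p=0$. Suppose a formula as above held on a neighborhood of $u=0$, which we may take to be an interval. The total angle would be a continuous function $A(u)$ with $g(u)=e^{iA(u)}f(u)$. For $u>0$ we have $g=f\neq0$, so $A(u)\in2\pi\mathbb Z$; for $u<0$ we have $g=-f\ne0$, so $A(u)\in\pi+2\pi\mathbb Z$. By continuity $A$ is constant on each side, and the two constants differ. This contradicts continuity at $0$.

So at $u=0$ the two lifts cannot be matched by flows. The jump in leaf dimension is not the only cause of trouble: even when all leaves have the same dimension, the way in which $g$ is obtained from $f$ can switch. Let $h(t)=t+e^{-1/t^2}$, $h(0)=0$. We have $h'(t)=1+2t^{-3}e^{-1/t^2}$, and with $s=1/t^2$ the second summand has absolute value $2s^{3/2}e^{-s}\le2(3/2)^{3/2}e^{-3/2}<1$. So $h'>0$ and $h$ is a diffeomorphism of $\mathbb R$. Let $N$ be the quotient of $\mathbb R^2$ by the $\mathbb Z$-action generated by $(s,t)\mapsto(s+1,h(t))$, foliated by the images of the horizontal lines. The points $[0,t]$ and $[0,t']$ lie in one leaf exactly when $t'=h^k(t)$ for some $k\in\mathbb Z$. Let $g_0(u)=u$ for $u\le0$ and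 $g_0(u)=h(u)$ for $u>0$; this is smooth because $h-\mathrm{id}$ is flat at $0$. Then $f(u)=[0,u]$ and $g(u)=[0,g_0(u)]$ lift the same plot. But no single power of $h$ satisfies $g_0=h^k$ near $0$: since $h(t)>t$ for $t\ne0$, equality on the left forces $k=0$ and on the right $k=1$.

What survives is what Section 4 suggests. We need the match between $f$ and $g$ only on a dense set of parameters. The plan is to pass to parameters near which the leaf dimension is constant, to compare only the coordinates of $f$ and $g$ transverse to the leaves, and to show that at each parameter these are related by one of *countably many* maps that preserve the form. The torus argument via connectedness is then replaced by the Baire category theorem.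

It would not suffice to remove from $N$ the points where the dimension jumps, because a plot may live inside the removed set. For the rotations of $\mathbb R^3$ about the $z$-axis, $f(u)=(0,0,u)$ lies in the set of fixed points. So we need coordinates that are useful near points of *any* $N_d$.

## 6. Coordinates adapted to the leaf directions at a point

**Step 1. Charts in which $d$ coordinate directions are tangent to $\mathcal F$.** This step produces, around a point of $N_d$, a projection $q$ to a transversal through which every basic form factors.

**Lemma 6.** (a) If $\dim L_x=d$, then $\dim L_y\ge d$ for all $y$ near $x$.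

(b) Every $p\in N_d$ has an open neighborhood $W$ and a diffeomorphism $\Phi:Q\times T\to W$, with $Q\subset\mathbb R^d$ an open cube and $T\subset\mathbb R^{n-d}$ open, such that the coordinate fields $\partial_{x_1},\dots,\partial_{x_d}$ on $W$ are tangent to $\mathcal F$.

*Proof.* (a) There are vector fields $X_1,\dots,X_d$ tangent to $\mathcal F$ whose values at $x$ are a basis of $T_xL_x$. They stay independent near $x$, and their values at $y$ lie in $T_yL_y$.

(b) Take such fields at $p$, with flows $\phi^1,\dots,\phi^d$. Let $\sigma:T\to N$ be an embedding of a neighborhood $T$ of $0\in\mathbb R^{n-d}$ with $\sigma(0)=p$ and with image transverse to $T_pL_p$ at $p$. Put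
$$\Phi(x,t)=\phi^1_{x_1}\circ\cdots\circ\phi^d_{x_d}(\sigma(t)) .$$
At $(0,0)$ the derivative in the direction $x_k$ is $X_k(p)$, and in the $t$-directions it is $d\sigma$. So the differential is invertible there, and after shrinking $Q$ and $T$ the map $\Phi$ is a diffeomorphism onto an open set $W$. For fixed $t$, Lemma 2 shows that $\Phi(\cdot,t)$ is built from flows on the leaf $L_{\sigma(t)}$, so it is a smooth map $Q\to L_{\sigma(t)}$. Hence $\partial_{x_k}\Phi(x,t)$ is tangent to the leaf through $\Phi(x,t)$. $\square$

We call this an adapted chart and write $q:W\to T$, $q(\Phi(x,t))=t$. For the circle foliation at $p=0$ we have $d=0$, $Q$ is a point and $q$ is just a coordinate map: at the points of $W\setminus\{0\}$ the leaf has a direction that $q$ does not kill. The next lemma says that this does not happen at points of $N_d$.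

**Lemma 7.** If $y\in W\cap N_d$, then $T_yL_y=\ker d_yq$. Consequently, if $\gamma:[a,b]\to L$ is piecewise smooth into a leaf $L$ of dimension $d$ and $\gamma([a,b])\subset W$, then $q\circ\gamma$ is constant.

*Proof.* We have $\ker d_yq=\mathrm{span}(\partial_{x_1},\dots,\partial_{x_d})\subset T_yL_y$, and both spaces have dimension $d$. So $(q\circ\gamma)'=dq(\gamma')=0$ on each smooth piece. $\square$

**Lemma 8.** If $\alpha$ is $\mathcal F$-basic, then $\alpha|_W=q^*\beta$ for a unique form $\beta$ on $T$.

*Proof.* Given $y\in W$, take a bump function $\chi$ with compact support in $W$ and $\chi=1$ near $y$. Then $\chi\,\partial_{x_k}$, extended by $0$, is a vector field on $N$ tangent to $\mathcal F$. So $\iota_{\partial_{x_k}}\alpha=0$ and $\mathcal L_{\partial_{x_k}}\alpha=0$ near $y$, hence on all of $W$. By the first equation $\alpha|_W$ contains no $dx_k$, so it is a combination of products of the $dt_j$. By the second, its coefficients have zero $x_k$-derivatives, so they do not depend on $x$, as $Q$ is connected. This is the form $q^*\beta$. Uniqueness holds because $\beta=\Phi(x,\cdot)^*\alpha$ for any fixed $x\in Q$. $\square$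

Lemma 8 holds on all of $W$, including the points with larger leaves. Lemma 7 holds only on $W\cap N_d$.

## 7. Countably many holonomy maps

**Step 2. A countable family that preserves transverse forms.** The purpose is to replace "same leaf" by "related by one of countably many smooth maps between transversals".

For each $d$ choose once and for all countably many adapted charts $\Phi_i:Q_i\times T_i\to W_i$, $i\in I$, with projections $q_i$, whose domains $W_i$ cover $N_d$. This is possible because $N_d$, as a subspace of a second countable space, is Lindelöf. Now fix $d$. For $i,j\in I$ and a *rational* point $x\in Q_i\cap\mathbb Q^d$ define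
$$h_{i,j,x}:\{t\in T_i:\Phi_i(x,t)\in W_j\}\to T_j,\qquad h_{i,j,x}(t)=q_j(\Phi_i(x,t)).\tag{2}$$
In words: place the point with transverse coordinate $t$ at height $x$ in the chart $i$, and read off its transverse coordinate in the chart $j$. The map is smooth on an open (possibly empty) domain. Let $H$ be the set of all finite compositions of such maps, on their natural open domains. The maps (2) form a countable set, so $H$ is countable.

Let $\alpha$ be basic and $\alpha|_{W_i}=q_i^*\beta_i$ as in Lemma 8. Since $q_i\circ\Phi_i(x,\cdot)=\mathrm{id}$,
$$h_{i,j,x}^*\beta_j=\Phi_i(x,\cdot)^*q_j^*\beta_j=\Phi_i(x,\cdot)^*\alpha=\Phi_i(x,\cdot)^*q_i^*\beta_i=\beta_i\quad\text{on }\mathrm{dom}\,h_{i,j,x}.$$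
Composing, we get
$$h^*\beta_j=\beta_i\ \text{ on }\mathrm{dom}\,h\qquad\text{for every }h\in H\text{ from }T_i\text{ to }T_j.\tag{3}$$
The family $H$ itself does not depend on $\alpha$.

**Step 3. Rational heights suffice to change charts.** We check that discarding the irrational heights loses nothing at points of $N_d$.

**Lemma 9.** If $z\in W_i\cap W_j\cap N_d$, there is $x'\in Q_i\cap\mathbb Q^d$ with $q_i(z)\in\mathrm{dom}\,h_{i,j,x'}$ and $h_{i,j,x'}(q_i(z))=q_j(z)$.

*Proof.* Write $z=\Phi_i(x,t)$. Since $W_j$ is open, we can choose a rational $x'\in Q_i$ so close to $x$ that $c(s)=\Phi_i(x+s(x'-x),t)$ lies in $W_j$ for all $s\in[0,1]$. The curve $c$ is an integral curve of a combination of the $\partial_{x_k}$ with constant coefficients, a local vector field tangent to $\mathcal F$. By Lemma 2 it is a smooth curve in $L_z$, a leaf of dimension $d$. By Lemma 7 in the chart $W_j$, $q_j\circ c$ is constant. So $h_{i,j,x'}(t)=q_j(c(1))=q_j(c(0))=q_j(z)$. $\square$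

**Step 4. Two points of one leaf are related by some $h\in H$.** We follow a path in the leaf through finitely many charts.

**Lemma 10.** If $z\in W_i$ and $z'\in W_j$ lie in the same leaf $L$ and $\dim L=d$, there is $h\in H$ from $T_i$ to $T_j$ with $q_i(z)\in\mathrm{dom}\,h$ and $h(q_i(z))=q_j(z')$.

*Proof.* The connected manifold $L$ contains a piecewise smooth path $\gamma:[0,1]\to L$ from $z$ to $z'$. It is continuous into $N$, with image in $N_d\subset\bigcup_iW_i$. So by compactness there are $0=s_0<\dots<s_\ell=1$ and $i_1,\dots,i_\ell\in I$ with $\gamma([s_{r-1},s_r])\subset W_{i_r}$. Put $i_0=i$, $i_{\ell+1}=j$ and $z_r=\gamma(s_r)$. Then $z_r\in W_{i_r}\cap W_{i_{r+1}}\cap N_d$ for $0\le r\le\ell$. By Lemma 9 there is a rational $x_r$ such that $h_r=h_{i_r,i_{r+1},x_r}$ satisfies $h_r(q_{i_r}(z_r))=q_{i_{r+1}}(z_r)$. For $r<\ell$ the path $\gamma$ runs inside $W_{i_{r+1}}$ from $z_r$ to $z_{r+1}$, so $q_{i_{r+1}}(z_r)=q_{i_{r+1}}(z_{r+1})$ by Lemma 7. Hence $h=h_\ell\circ\cdots\circ h_0$ is defined at $q_i(z)$, and it sends $q_i(z)$ to $q_{i_{\ell+1}}(z_\ell)=q_j(z')$. $\square$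

## 8. Baire category picks one holonomy map on an open set

**Step 5. A single $h$ on a small open set of parameters.** The map $h$ given by Lemma 10 depends on the parameter $u$. We now make it independent of $u$ on some open set inside any given one.

Recall the Baire category theorem: if a nonempty open subset of $\mathbb R^m$ is a countable union of relatively closed subsets, one of these has nonempty interior.

**Lemma 11.** Let $f,g:U\to N$ be smooth with $\pi f=\pi g$. Every nonempty open $U'\subset U$ contains a nonempty open $V$ for which there are an integer $d\geq 0$, indices $i,j$ for the charts chosen for this $d$, and $h\in H$ from $T_i$ to $T_j$ such that $f(V)\subset W_i$, $g(V)\subset W_j$, $q_i(f(V))\subset\mathrm{dom}\,h$ and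
$$q_j\circ g=h\circ q_i\circ f\quad\text{on }V.$$

*Proof.* The function $\delta(u)=\dim L_{f(u)}=\dim L_{g(u)}$ takes integer values between $0$ and $n$. Let $u_0\in U'$ be a point where it attains its maximum $d$ over $U'$. By Lemma 6(a) and continuity of $f$, $\delta\ge d$ near $u_0$; hence $\delta=d$ near $u_0$. Use the charts chosen for this $d$. Since $f(u_0),g(u_0)\in N_d$, there are $i,j\in I$ and an open neighborhood $U''\subset U'$ of $u_0$ with $\delta\equiv d$ on $U''$, $f(U'')\subset W_i$ and $g(U'')\subset W_j$. For $h\in H$ from $T_i$ to $T_j$ put
$$A_h=\{u\in U'':\ q_i(f(u))\in\mathrm{dom}\,h,\ \ h(q_i(f(u)))=q_j(g(u))\}.$$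

The set $O_h=\{u\in U'':q_i(f(u))\in\mathrm{dom}\,h\}$ is open, and $A_h$ is relatively closed in $O_h$. Being an open subset of a metric space, $O_h$ is a countable union of sets $K_1,K_2,\dots$ that are closed in $U''$. Each $A_h\cap K_r$ is closed in $K_r$, hence in $U''$. So $A_h$ is a countable union of closed subsets of $U''$.

For each $u\in U''$ the points $f(u)\in W_i$ and $g(u)\in W_j$ lie in a common leaf, of dimension $\delta(u)=d$. By Lemma 10, $u\in A_h$ for some $h$. So $U''=\bigcup_hA_h$, and since $H$ is countable, $U''$ is the union of the countably many closed sets $A_h\cap K_r$ (with $K_r$ depending on $h$). By Baire's theorem one of them contains a nonempty open set $V$. $\square$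

**Step 6. End of the proof of Theorem 1.** We combine Lemma 11 with (3) to prove the Claim of Section 3. Let $\alpha$ be basic and $\pi f=\pi g$. The set $\{u\in U:(f^*\alpha)_u=(g^*\alpha)_u\}$ is closed in $U$. To see that it is dense, let $U'\subset U$ be nonempty and open, and take $V\subset U'$ as in Lemma 11. On $V$,
$$g^*\alpha=(q_j\circ g)^*\beta_j=(h\circ q_i\circ f)^*\beta_j=(q_i\circ f)^*h^*\beta_j=(q_i\circ f)^*\beta_i=f^*\alpha .$$
So the set of agreement meets $U'$. It is dense and closed, hence all of $U$. This is the Claim. By Lemma 4 every basic form is $\pi^*\omega$ for some $\omega$; by Lemma 3, $\pi^*$ is an injective chain map with values in the basic forms. Theorem 1 is proved. $\blacksquare$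

In example (1), Lemma 11 with $d=1$ applies on small open sets away from $u=0$. Nothing has to be said about $u=0$ itself.

## 9. Two lifts are related by flows on an open dense set

The approach of Section 5 fails at some parameters. Lemma 11 shows that it succeeds on an open dense set of them.

**Proposition 12.** Let $f,g:U\to N$ be smooth with $\pi f=\pi g$. There is an open dense $O\subset U$ such that every $u\in O$ has a neighborhood $V$, vector fields $Y_1,\dots,Y_m$ on $N$ tangent to $\mathcal F$, and smooth functions $\tau_1,\dots,\tau_m:V\to\mathbb R$ with
$$g(v)=\phi^{Y_m}_{\tau_m(v)}\circ\cdots\circ\phi^{Y_1}_{\tau_1(v)}(f(v)),\qquad v\in V.$$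
In general one cannot take $O=U$.

*Proof.* The set of points with such a neighborhood is open, so we show that it is dense. By Lemma 11 every nonempty open subset of $U$ contains a nonempty open $V$ with $q_jg=h\,q_if$ on $V$, where $h=h_\ell\circ\cdots\circ h_0$ and $h_r=h_{i_r,i_{r+1},x_r}$, $i_0=i$, $i_{\ell+1}=j$. Put $b_0=q_i\circ f$ and $b_r=h_{r-1}\circ\cdots\circ h_0\circ q_i\circ f$. We turn each $h_r$ into a motion along coordinate fields.

Write $f=\Phi_{i_0}(a_0,b_0)$ with $a_0$ smooth. Suppose we have reached $\Phi_{i_r}(a_r(v),b_r(v))$ with $a_r$ smooth. Flow successively along the fields $\partial_{x_1},\dots,\partial_{x_d}$ of the chart $\Phi_{i_r}$ for the times $(x_r-a_r(v))_k$, which are smooth in $v$. As coordinates are changed one at a time between points of the cube $Q_{i_r}$, the path stays in the chart, and it ends at $\Phi_{i_r}(x_r,b_r(v))$. This point lies in $W_{i_{r+1}}$ because $b_r(v)\in\mathrm{dom}\,h_r$, and its transverse coordinate there is $h_r(b_r(v))=b_{r+1}(v)$. So it equals $\Phi_{i_{r+1}}(a_{r+1}(v),b_{r+1}(v))$ with $a_{r+1}$ smooth. After the step $r=\ell$ we are at $\Phi_j(a_{\ell+1}(v),q_j(g(v)))$, since $b_{\ell+1}=h\circ q_i\circ f=q_j\circ g$.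 The point $g(v)$ has the same transverse coordinate in the chart $j$, so one more motion of this kind inside $W_j$ reaches $g(v)$.

It remains to make the fields global. Replace $V$ by a nonempty relatively compact open subset whose closure is in $V$. Then each of the finitely many motions stays in a compact subset of its chart. Multiply the coordinate fields by compactly supported cut-offs equal to $1$ near these compact sets. The motions are still along the flows of the new fields, which extend by $0$ to vector fields on $N$ tangent to $\mathcal F$.

That $O\ne U$ in general is the example (1), where the formula fails near $u=0$. $\square$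

Combined with Lemma 5 and density, Proposition 12 gives a second ending for the proof of the Claim.

## 10. Adding countably many transverse symmetries

The proof used countability only in the family $H$. We may therefore enlarge $H$ by countably many further identifications.

**Theorem 13.** Let $\mathcal F$ be a singular foliation of $N$ and $\Psi$ a countable set of diffeomorphisms $\psi:\mathrm{dom}\,\psi\to\mathrm{im}\,\psi$ between open subsets of $N$ with $d\psi(T_xL_x)=T_{\psi(x)}L_{\psi(x)}$ for all $x\in\mathrm{dom}\,\psi$. Let $\sim$ be the equivalence relation generated by "same leaf" and $x\sim\psi(x)$, and let $\pi:N\to N/{\sim}$ be the quotient. Then $\pi^*$ is an isomorphism from $\Omega^\bullet(N/{\sim})$ onto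
$$\{\alpha\in\Omega_b^\bullet(N,\mathcal F):\ \psi^*\alpha=\alpha|_{\mathrm{dom}\,\psi}\ \text{ for all }\psi\in\Psi\}.$$
Countability of $\Psi$ cannot be dropped.

Here $N/{\sim}$ carries the quotient diffeology, defined as in Section 2. Lemma 3(a),(b) and Lemma 4 hold for it with the same proofs, since these use only that plots are the maps that lift locally.

*Proof.* **Step 1. The image lies in the stated space.** The form $\pi^*\omega$ is the pullback along $N\to N/\mathcal F$ of a diffeological form on $N/\mathcal F$ (the pullback of $\omega$ along $N/\mathcal F\to N/{\sim}$), so it is basic by Lemma 3(c). On $\mathrm{dom}\,\psi$ we have $\pi\circ\psi=\pi$, so $\psi^*\pi^*\omega=\pi^*\omega$ by Lemma 3(a), applied in charts. Injectivity is Lemma 3(b).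

**Step 2. Set-up for surjectivity.** By Lemma 4 we need $f^*\alpha=g^*\alpha$ whenever $\pi f=\pi g$ and $\alpha$ is in the stated space. Adding $\mathrm{id}_N$ and all inverses to $\Psi$ changes neither the hypotheses, nor $\sim$, nor the space of forms. So assume $\mathrm{id}\in\Psi=\Psi^{-1}$. Since $d\psi$ maps $T_xL_x$ isomorphically onto $T_{\psi(x)}L_{\psi(x)}$, $x\sim y$ implies $\dim L_x=\dim L_y$.

**Step 3. The larger family.** With the charts of Section 7 for a fixed $d$, replace the maps (2) by the countable family
$$h_{\psi,i,j,x}(t)=q_j(\psi(\Phi_i(x,t))),\qquad\psi\in\Psi,\ i,j\in I,\ x\in Q_i\cap\mathbb Q^d,$$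
defined on the open set of $t\in T_i$ with $\Phi_i(x,t)\in\mathrm{dom}\,\psi$ and $\psi(\Phi_i(x,t))\in W_j$. Then
$$h_{\psi,i,j,x}^*\beta_j=\Phi_i(x,\cdot)^*\psi^*\alpha=\Phi_i(x,\cdot)^*\alpha=\beta_i ,$$
so (3) holds for the countable set $H$ of finite compositions of the new maps.

**Step 4. The analogue of Lemma 9.** This step says: if $z\in W_i\cap N_d\cap\mathrm{dom}\,\psi$ and $\psi(z)\in W_j$, there is a rational $x'$ with $q_i(z)\in\mathrm{dom}\,h_{\psi,i,j,x'}$ and $h_{\psi,i,j,x'}(q_i(z))=q_j(\psi(z))$. Take the curve $c$ from the proof of Lemma 9, with $x'$ so close to $x$ that $c$ lies in $\mathrm{dom}\,\psi$ and $\psi\circ c$ in $W_j$. The curve $c$ lies in $L_z\subset N_d$, so $\psi\circ c$ lies in $N_d$. Since $\dot c\in TL_c$, we have $d\psi(\dot c)\in TL_{\psi(c)}=\ker dq_j$ by Lemma 7. So $q_j\circ\psi\circ c$ is constant, and its values at the two ends give the assertion.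

**Step 5. The analogue of Lemma 10, and the end.** Two $\sim$-equivalent points of $N_d$ are joined by a finite chain of points of $N_d$ in which consecutive members lie in one leaf or are related by an element of $\Psi$. Choose a chart $W_i$ around each member, with prescribed charts at the two ends, and compose the maps from Lemma 10 and from Step 4. This gives $h\in H$ taking the transverse coordinate of the first point to that of the last. Now the proof of Lemma 11 applies verbatim with "equivalent" in place of "in a common leaf"; the function $\delta$ is still the same for $f$ and $g$ by Step 2. So does Step 6 of Section 8.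

**Step 6. Countability is needed.** Let $N=\mathbb R$ with the foliation by points, and let $\Psi$ be the uncountable set of all translations. Then $dx$ is basic and $\Psi$-invariant. But $N/{\sim}$ is a point, which has no nonzero $1$-forms. $\square$

## 11. Orbit spaces of Lie groupoids

Write $\mathbf s,\mathbf t:\mathcal G\to N$ for the source and target of a Lie groupoid, and $1_x$ for the unit at $x$. Both maps are submersions. The product $gk$ is defined when $\mathbf s(g)=\mathbf t(k)$. Two points are in one orbit if some arrow joins them.

**Corollary 14.** Let $\mathcal G\rightrightarrows N$ be any Lie groupoid whose space of arrows is second countable (possibly non-Hausdorff). Neither properness nor linearizability is assumed. Then $\pi^*$ is an isomorphism from $\Omega^\bullet(N/\mathcal G)$ onto $\{\alpha\in\Omega^\bullet(N):\mathbf s^*\alpha=\mathbf t^*\alpha\}$. In particular, for any smooth action of a Lie group $G$ with countably many components, $\Omega^\bullet(N/G)$ is isomorphic to the complex of $G$-invariant horizontal forms.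

*Proof.* Injectivity is as in Theorem 13, and $\pi\mathbf s=\pi\mathbf t$ gives $\mathbf s^*\pi^*\omega=\mathbf t^*\pi^*\omega$ by Lemma 3(a). For the converse we build $\mathcal F$ and $\Psi$ as in Theorem 13.

Let $A=\ker d\mathbf s|_N$ be the Lie algebroid, with anchor $\rho=d\mathbf t|_A$, and let $\mathcal F$ be the singular foliation by the orbits of $A$, with $T_xL_x=\rho(A_x)$; see Mackenzie, *General Theory of Lie Groupoids and Lie Algebroids*, 2005, or Crainic–Fernandes, *Lectures on integrability of Lie brackets*. For an arrow $g$, right translation $k\mapsto kg$ is a diffeomorphism $\mathbf s^{-1}(\mathbf t(g))\to\mathbf s^{-1}(\mathbf s(g))$ that takes $1_{\mathbf t(g)}$ to $g$ and preserves $\mathbf t$. Hence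
$$d\mathbf t(\ker d_g\mathbf s)=\rho(A_{\mathbf t(g)}).\tag{4}$$
Let $\mathbf s^*\alpha=\mathbf t^*\alpha$.

**Step 1. $\alpha$ is $\mathcal F$-basic.** Contract $\mathbf s^*\alpha=\mathbf t^*\alpha$ at $1_x$ with $a\in A_x$. Since $d\mathbf s(a)=0$, the left side gives $0$. Since $d\mathbf t$ is surjective at $1_x$, the right side gives $\iota_{\rho(a)}\alpha=0$. The same holds for $d\alpha$. So $\iota_X\alpha=0=\iota_Xd\alpha$ for all $X$ tangent to $\mathcal F$, and $\mathcal L_X\alpha=0$ by Cartan's formula.

**Step 2. Bisections give symmetries as in Theorem 13.** Let $\sigma:O\to\mathcal G$ be a local bisection: $\mathbf s\sigma=\mathrm{id}$, and $\psi=\mathbf t\sigma$ is a diffeomorphism from the open set $O\subset N$ onto an open set. Then $\psi^*\alpha=\sigma^*\mathbf t^*\alpha=\sigma^*\mathbf s^*\alpha=\alpha|_O$.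

We also need $d\psi(\rho(A_x))=\rho(A_{\psi(x)})$. Let $g=\sigma(x)$, $a\in A_x$ and $w=d\sigma(\rho(a))\in T_g\mathcal G$, so $d\mathbf s(w)=\rho(a)$ and $d\mathbf t(w)=d\psi(\rho(a))$. Choose a curve $k$ in $\mathbf s^{-1}(x)$ with $k(0)=1_x$ and $\dot k(0)=a$, and let $w'$ be the velocity at $0$ of $\tau\mapsto g\,k(\tau)^{-1}$. These arrows have source $\mathbf t(k(\tau))$ and constant target $\mathbf t(g)$, so $d\mathbf s(w')=\rho(a)$ and $d\mathbf t(w')=0$. Hence $w-w'\in\ker d_g\mathbf s$, and $d\psi(\rho(a))=d\mathbf t(w-w')\in\rho(A_{\psi(x)})$ by (4). This is one inclusion. Applied to the inverse bisection $y\mapsto\sigma(\psi^{-1}(y))^{-1}$, whose diffeomorphism is $\psi^{-1}$, it gives the other.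

**Step 3. Each arrow has a neighborhood governed by one bisection.** First, through each $g\in\mathcal G$ there is a local bisection $\sigma_g$. The spaces $\ker d_g\mathbf s$ and $\ker d_g\mathbf t$ have the same dimension, so they have a common complement $C$ in $T_g\mathcal G$. (Two proper subspaces of equal dimension do not cover the whole space; add to both a vector outside their union and continue.) Take a submanifold through $g$ with tangent space $C$. Near $g$ both $\mathbf s$ and $\mathbf t$ restrict on it to diffeomorphisms onto open sets, and $\sigma_g$ is the inverse of the restricted $\mathbf s$.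

Since $\mathbf s$ is a submersion, there are coordinates $(y,e)$ on a neighborhood of $g$, with $y$ in an open subset of $N$ and $e$ in an open subset of a Euclidean space, in which $\mathbf s(y,e)=y$. In these, $\sigma_g(y)=(y,e(y))$ for $y$ near $\mathbf s(g)$; replacing $e$ by $e-e(y)$, we may assume $\sigma_g(y)=(y,0)$. Let $B_g$ be a product of a small neighborhood of $\mathbf s(g)$ contained in $\mathrm{dom}\,\sigma_g$ and a small ball around $0$. Then any $g'\in B_g$ is joined to $\sigma_g(\mathbf s(g'))$ by a smooth path $k:[0,1]\to B_g$ inside one $\mathbf s$-fiber, a straight segment in the coordinate $e$.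

We claim that $\mathbf t(g')$ and $\psi_g(\mathbf s(g'))$ lie in the same leaf, where $\psi_g=\mathbf t\sigma_g$. Let $a_\tau\in A_{\mathbf t(k(\tau))}$ be the velocity at $\varepsilon=0$ of $\varepsilon\mapsto k(\tau+\varepsilon)\,k(\tau)^{-1}$. It depends smoothly on $\tau$, and $\mathbf t\circ k$ has velocity $\rho(a_\tau)$. The graph of $\mathbf t\circ k$ is a closed embedded submanifold of $[0,1]\times N$, so the $a_\tau$ extend to a smooth time-dependent section $\tilde a_\tau$ of $A$ over $N$. Then $\mathbf t\circ k$ is an integral curve of the time-dependent field $\rho(\tilde a_\tau)$, which is tangent to $\mathcal F$. By Lemma 2 it stays in one leaf. It joins $\psi_g(\mathbf s(g'))$ to $\mathbf t(g')$.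

**Step 4. The relation $\sim$ is the orbit relation.** Since $\mathcal G$ is second countable, countably many of the sets $B_g$ cover $\mathcal G$. Let $\Psi$ be the corresponding countable set of maps $\psi_g$, and $\sim$ the relation of Theorem 13. If an arrow $g'$ goes from $x$ to $y$, then $g'\in B_g$ for one of the chosen $g$. By Step 3, $y$ lies in the leaf of $\psi_g(x)$, so $x\sim y$.

Conversely, $\psi_g(x)=\mathbf t(\sigma_g(x))$ is in the orbit of $x$, so it remains to see that each leaf lies in one orbit. Let $a$ be a section of $A$ and $a^R$ the right-invariant field on $\mathcal G$ that it defines: its value at $g$ is the image of $a_{\mathbf t(g)}$ under right translation by $g$. It is tangent to the $\mathbf s$-fibers, and $d\mathbf t(a^R_g)=\rho(a)_{\mathbf t(g)}$. The integral curve of $a^R$ through $1_y$ consists of arrows with source $y$, and its image under $\mathbf t$ is the integral curve of $\rho(a)$ through $y$. So integral curves of $\rho(a)$ locally, hence by connectedness globally, stay in one orbit. Let $L$ be a leaf and $y\in L$. Choose sections $a_1,\dots,a_d$ such that the $\rho(a_k)_y$ are a basis of $T_yL=\rho(A_y)$. Composing the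 flows of the $\rho(a_k)$ on $L$ gives a map from a neighborhood of $0\in\mathbb R^d$ to $L$ that is a local diffeomorphism at $0$, so all points of $L$ near $y$ can be reached from $y$ along integral curves of such fields. The classes of mutually reachable points in $L$ are therefore open, and since $L$ is connected there is only one. So $L$ lies in one orbit.

**Step 5. Conclusion.** By Step 4, $N/{\sim}=N/\mathcal G$. By Steps 1 and 2, $\alpha$ satisfies the conditions of Theorem 13, so $\alpha=\pi^*\omega$ for some $\omega\in\Omega^\bullet(N/\mathcal G)$. This proves the first assertion.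

**Step 6. Group actions.** A Lie group with countably many components is second countable. Use the action groupoid $G\times N$, with $\mathbf s(g,x)=x$ and $\mathbf t(g,x)=gx$. Horizontal means $\iota_{\xi_N}\alpha=0$ for all $\xi$ in the Lie algebra, where $\xi_N$ is the field generated by $\xi$. If $\mathbf s^*\alpha=\mathbf t^*\alpha$, restriction to $\{g\}\times N$ gives $g^*\alpha=\alpha$, and contraction at $(e,x)$ with vectors in the $G$-direction gives horizontality as in Step 1. Conversely, for a tangent vector at $(g,x)$ with $G$-component the velocity of $\exp(\tau\xi)g$ at $\tau=0$ and $N$-component $v$, the differential of $\mathbf t$ gives $\xi_N(gx)+dg(v)$. If $\alpha$ is horizontal and invariant, the terms $\xi_N$ do not contribute, so $\mathbf t^*\alpha$ on such vectors equals $\alpha_{gx}(dg(v_1),\dots)=\alpha_x(v_1,\dots)$, which is $\mathbf s^*\alpha$. $\square$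

## 12. Arbitrary families of vector fields, and tensors

**Corollary 15.** Let $S$ be any family of local vector fields on $N$, and let $N/S$ be the space of its orbits under compositions of local flows. Then, via $\pi^*$,
$$\Omega^\bullet(N/S)\cong\{\alpha\in\Omega^\bullet(N):\ \iota_X\alpha=0,\ \iota_Xd\alpha=0\ \ \text{for all }X\in S\}.$$

The conditions are required on $\mathrm{dom}\,X$ for each $X\in S$. The orbits may be larger than $S$ suggests pointwise. On $\mathbb R^2$ let $S$ consist of $\partial_x$ and $\chi(x)\partial_y$, where $\chi$ is smooth, $\chi=0$ for $x\le0$ and $\chi>0$ for $x>0$. At a point with $x\le0$ the values of the fields in $S$ span a line, yet the only orbit is $\mathbb R^2$: move right, then up or down, then back.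

*Proof.* Adjoin the zero field to $S$; this changes nothing. By Sussmann's orbit theorem (*Trans. AMS* 180 (1973)), the orbits are the leaves of a singular foliation $\mathcal F$, and $T_yL_y$ is spanned by the values at $y$ of the fields $\varphi_*X$ with $X\in S$ and $\varphi$ a composition of local flows of $S$. The quotient diffeologies of $N/S$ and $N/\mathcal F$ are the same, as the partitions are. By Theorem 1 it suffices to show that the stated conditions define the basic forms.

Let $\alpha$ satisfy them. By Cartan's formula $\mathcal L_X\alpha=0$ and $\mathcal L_Xd\alpha=0$ for $X\in S$. So the local flows of $S$, and hence all $\varphi$ as above, preserve $\alpha$ and $d\alpha$. Therefore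
$$\iota_{\varphi_*X}\alpha=(\varphi^{-1})^*(\iota_X\varphi^*\alpha)=(\varphi^{-1})^*(\iota_X\alpha)=0,$$
and in the same way $\iota_{\varphi_*X}d\alpha=0$. Hence $\iota_v\alpha=\iota_vd\alpha=0$ for every vector $v$ tangent to a leaf, and $\alpha$ is basic.

Conversely, let $\alpha$ be basic, $X\in S$ and $y\in\mathrm{dom}\,X$. With a bump function $\chi$ supported in $\mathrm{dom}\,X$ and equal to $1$ near $y$, the field $\chi X$ extends by $0$ to a field on $N$ tangent to $\mathcal F$. So $\iota_{\chi X}\alpha=0$ and $\iota_{\chi X}d\alpha=\mathcal L_{\chi X}\alpha-d\iota_{\chi X}\alpha=0$. At $y$ these are the stated conditions. $\square$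

**Remark 16 (tensors).** About $\alpha$, the proof of the Claim uses only Lemma 8, the functoriality of pullback, and the fact that equality of two smooth fields is a closed condition. Lemma 8 holds for a covariant tensor field of any symmetry type whose contraction with $X$ in every slot and whose Lie derivative along $X$ vanish for all $X$ tangent to $\mathcal F$. By the first condition, in an adapted chart it is a combination of tensor products of the $dt_j$; by the second, its coefficients do not depend on $x$. The same is true of forms with values in a fixed finite-dimensional vector space, component by component. So every such object on $N$ descends to $N/\mathcal F$, by the same proof.
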